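# Translation-invariant subalgebras of the Fourier algebra whose spectrum is the group

## 1. Guessing "yes", and three groups on which to test the guess

Let $G$ be a locally compact group. Inside its Fourier algebra $A(G)$ take a closed subalgebra $A$ that is invariant under left and right translations, and suppose that the characters of $A$ are exactly the evaluations at the points of $G$, no two of them equal. Must $A$ be all of $A(G)$?

The first guess is yes. A proper subalgebra should betray itself through its spectrum: it either confuses some points of $G$, or it forgets so much that new characters appear. We fix the words precisely and then try small cases.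

Let $\lambda$ be the left regular representation on $L^2=L^2(G)$ for left Haar measure, $(\lambda(s)\xi)(t)=\xi(s^{-1}t)$, and let $\Delta$ be the modular function. Inner products are linear in the first variable. The group von Neumann algebra $VN(G)$ is the weak$^*$ (that is, $\sigma$-weak) closure of $\operatorname{span}\lambda(G)$. By Eymard, $A(G)$ is the set of functions
$$f(s)=\langle\lambda(s)\xi,\eta\rangle,\qquad \xi,\eta\in L^2 ,$$
it is a commutative Banach algebra under pointwise product, it lies in $C_0(G)$, and its dual is $VN(G)$ through $\langle T,f\rangle=\langle T\xi,\eta\rangle$, the weak$^*$ topology being the $\sigma$-weak one. In particular $\langle\lambda(s),f\rangle=f(s)$, and $\langle\lambda(h),f\rangle=\int hf$ for $h\in C_c(G)$, where $\lambda(h)=\int h(s)\lambda(s)\,ds$. Also by Eymard, the spectrum of $A(G)$ is $G$, via point evaluations.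

**Definition.** For a commutative Banach algebra $A$, the spectrum $\sigma(A)$ is the set of nonzero multiplicative linear functionals (characters; they are automatically bounded) with the weak$^*$ topology. $A$ is Tauberian if the elements whose Gelfand transforms have compact support in $\sigma(A)$ are dense. For instance a unital $A$ is Tauberian, because $\sigma(A)$ is compact. Also $A(G)$ is Tauberian: if $k,k'\in C_c(G)$, then $\langle\lambda(\cdot)k,k'\rangle$ has compact support, and such functions are dense since $\|\langle\lambda(\cdot)\xi,\eta\rangle\|\le\|\xi\|\,\|\eta\|$.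

The question, from Anthony To-Ming Lau and Hung Le Pham, "Characterisations of Fourier and Fourier–Stieltjes algebras on locally compact groups", arXiv:1511.07105 (2015), is this. Let $A$ be a closed translation-invariant Tauberian subalgebra of $A(G)$ with $\sigma(A)=G$: for $f\in A$ and $s\in G$ the functions $t\mapsto f(st)$, $t\mapsto f(ts)$ are in $A$, and $s\mapsto(f\mapsto f(s))$ is a homeomorphism of $G$ onto $\sigma(A)$. Must $A=A(G)$? The answer is known to be yes for $G$ abelian (Rieffel) and for $G$ whose identity component is compact. We shall prove that it is yes for every $G$, using neither the Tauberian hypothesis nor the topological part of "$\sigma(A)=G$".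

**Test 1: a finite group.** Here $A(G)$ is the space of all functions, since $\langle\lambda(s)\delta_e,\delta_t\rangle=\delta_{s,t}$. The algebra $A$ separates points and has no common zero. Given $x\ne y$, choose $b,c\in A$ with $b(x)\neq b(y)$ and $c(x)\ne0$. Then $cb-b(y)c\in A$ vanishes at $y$ and not at $x$. Multiplying such functions over all $y\ne x$ gives a nonzero multiple of $\delta_x$. So $A=A(G)$, and only separation was used.

**Test 2: the circle.** Write $e_n(t)=e^{int}$. Then $A(\mathbb T)=\{f:\sum|\hat f(n)|<\infty\}$. If $A$ is closed and translation-invariant and $f\in A$, then $\hat f(n)e_n=\frac1{2\pi}\int_0^{2\pi} e^{int}f(\cdot-t)\,dt\in A$. Hence $A=\{f:\hat f=0\text{ off }S\}$ with $S=\{n:e_n\in A\}$, and $A$ is an algebra iff $S+S\subset S$. It separates points iff $S$ generates the group $\mathbb Z$. If $S$ contains numbers of both signs, it is a group: for $s>0$ and $-b<0$ in $S$ we have $-s=(b-1)s+s(-b)\in S$, similarly for negative elements, and $0=s+(-s)$. So then $S=\mathbb Z$ and $A=A(\mathbb T)$. Otherwise, say, $S\subset\mathbb Z_{\ge0}$ with $S\not\subset\{0\}$. Now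 separation is not enough: $S=\mathbb Z_{\ge 0}$ gives a proper algebra. But the spectrum sees it. For $0<r<1$,
$$f\mapsto\sum_{n\in S}\hat f(n)r^n$$
is a character. It is not a point evaluation, because its value at $e_n$ is $r^n$, which is not of modulus $1$ when $n>0$.

**Test 3: the line.** Let $A$ be the set of $f(s)=\int_0^\infty g(x)e^{isx}\,dx$ with $g\in L^1(0,\infty)$. It is closed and translation-invariant, products correspond to convolutions, and it separates points because $g(x)=e^{-x}$ gives $f(s)=1/(1-is)$. Again there are extra characters: for $\operatorname{Im}\zeta>0$ take $f\mapsto\int_0^\infty g(x)e^{i\zeta x}\,dx$. On $1/(1-is)$ it takes the value $1/(1-i\zeta)$, which is not a value at a real point.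

The guess survives. In Tests 2 and 3 the algebra is too small because only nonnegative frequencies occur, and then functions extend analytically from the group into a half-plane, whose interior points are the extra characters. Both the obstacle and its removal in the general proof are modeled on this.

## 2. The central projection of $A$ and the unitarity condition

Write $(L_yf)(x)=f(yx)$ and $(R_yf)(x)=f(xy)$. For $f=\langle\lambda(\cdot)\xi,\eta\rangle$ these are $\langle\lambda(\cdot)\xi,\lambda(y)^*\eta\rangle$ and $\langle\lambda(\cdot)\lambda(y)\xi,\eta\rangle$, so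
$$\langle T,L_sf\rangle=\langle\lambda(s)T,f\rangle,\qquad \langle T,R_sf\rangle=\langle T\lambda(s),f\rangle .$$
Translations are therefore isometric and strongly continuous on $A(G)$.

Let $A\ne0$ be a closed translation-invariant subspace. Its annihilator $A^\perp\subset VN(G)$ is weak$^*$-closed and, by the two formulas, stable under multiplication by each $\lambda(s)$ on either side. By linearity and weak$^*$ density it is a two-sided ideal. A weak$^*$-closed two-sided ideal of a von Neumann algebra is cut out by a central projection: $A^\perp=(1-z)VN(G)$ with $z$ central, and $z\ne0$. The bipolar theorem gives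
$$A=\{f\in A(G):\langle T,f\rangle=\langle zT,f\rangle\ \ \forall T\in VN(G)\},\qquad A^*=z\,VN(G).\tag{1}$$
Moreover, $A$ consists exactly of the functions $\langle\lambda(\cdot)\xi,\eta\rangle$ with $\xi\in zL^2$, $\eta\in L^2$. Indeed, if $f=\langle\lambda(\cdot)\xi,\eta\rangle\in A$, then $f(s)=\langle z\lambda(s),f\rangle=\langle\lambda(s)z\xi,\eta\rangle$. Conversely, if $\xi\in zL^2$, then $\langle(1-z)T\xi,\eta\rangle=\langle T(1-z)\xi,\eta\rangle=0$. Finally, for every $y$ some $f\in A$ has $f(y)\ne0$, by translation.

Example: on $\mathbb T$ we have $\lambda(s)e_{-n}=e^{ins}e_{-n}$, so for the algebra with frequency set $S$ the space $zL^2$ is the closed span of the $e_{-n}$, $n\in S$.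

Now let $A\neq 0$ be a closed translation-invariant subalgebra. A character of $A$ is an element $T\in z\,VN(G)$, and evaluation at $x$ is $T=z\lambda(x)$.

**Definition.** Condition **(U)**: every character $T\in\sigma(A)\subset z\,VN(G)$ satisfies $T^*T=z$.

If every character is a point evaluation, then (U) holds, since $(z\lambda(x))^*z\lambda(x)=z$. In Test 2 the extra character acts on $zL^2$ by $e_{-n}\mapsto r^ne_{-n}$, so it violates (U).

**Theorem 1.** Let $A\ne0$ be a closed translation-invariant subalgebra of $A(G)$ which separates the points of $G$ and satisfies (U) (for instance, every character of $A$ is a point evaluation). Then $A=A(G)$.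

If $\sigma(A)=G$ as in the question, then $A\neq0$, $A$ separates points, and every character is a point evaluation. So Theorem 1 answers the question: for every locally compact $G$, every closed translation-invariant (in particular every Tauberian) subalgebra $A$ of $A(G)$ with $\sigma(A)=G$ equals $A(G)$.

**Theorem 2.** For a nonzero closed translation-invariant subalgebra $A$ of $A(G)$ the following are equivalent: (i) every character of $A$ is evaluation at a point of $G$; (ii) (U); (iii) $A$ is closed under complex conjugation; (iv) $A=A(G{:}K):=\{f\in A(G):f\text{ constant on cosets of }K\}$ for some compact normal subgroup $K$.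

Example for (iv): if $G=\mathbb T$ and $K$ is the group of $d$-th roots of unity, then $A(\mathbb T{:}K)$ is the algebra with frequency set $d\mathbb Z$.

The spectral hypothesis in Theorem 1 cannot be dropped. The algebra $\{f\in A(\mathbb T):\hat f(n)=0\ \forall n<0\}$ is unital (hence Tauberian), closed, translation-invariant and separates points, but it is proper. Its character $f\mapsto\hat f(0)$ is the operator sending $e_0\mapsto e_0$ and $e_{-n}\mapsto0$ for $n>0$, which violates (U).

One consequence of separation will be used several times:

**(S)** If $A$ separates the points of $G$ and $\lambda(x)z=z$, then $x=e$. Indeed $f(x)=\langle\lambda(x)z,f\rangle=\langle z,f\rangle=f(e)$ for all $f\in A$.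

## 3. Square-integrable elements and a Stone–Weierstrass argument

The first tool that comes to mind is the Stone–Weierstrass theorem. In this section $A\ne0$ is a closed translation-invariant subalgebra with central projection $z$; neither (U) nor separation is assumed.

**Step 1: there are many square-integrable functions in $A$.** We want to use Hilbert space geometry, so we need $A\cap L^2\ne0$.

**Lemma 3.** If $k\in C_c(G)$ and $\eta\in L^2$, then $f(s)=\langle\lambda(s)zk,\eta\rangle$ lies in $A\cap L^2$. In particular $A\cap L^2\ne0$.

*Proof.* $f\in A$ because $zk\in zL^2$. Put $g=\overline{z\eta}$. Since $z$ commutes with $\lambda(s)$,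
$$f(s)=\langle\lambda(s)k,z\eta\rangle=\int k(s^{-1}t)g(t)\,dt=\int k(u)g(su)\,du .$$
We have $\int|g(su)|^2ds=\Delta(u)^{-1}\|g\|_2^2$. Choosing $g$ to vanish off a $\sigma$-compact set (so that Fubini applies), Minkowski's inequality gives
$$\|f\|_2\le\|g\|_2\int|k(u)|\Delta(u)^{-1/2}\,du<\infty .$$
As $C_c(G)$ is dense in $L^2$ and $z\neq0$, some $k$ has $zk\neq0$. With $\eta=zk$ we get $f(e)=\|zk\|^2\ne0$, and the continuous function $f$ is not zero in $L^2$. $\square$

**Step 2: elements of $A\cap L^2$ are confined to a subspace of $L^2$.** This converts information about functions into information about $z$. Let $C$ be complex conjugation on $L^2$ and put $\kappa(y)=Cy^*C$. Since $C\lambda(s)C=\lambda(s)$, we have $C\,VN(G)\,C=VN(G)$, and $\kappa$ is a linear, $\sigma$-weakly continuous anti-automorphism of $VN(G)$ with $\kappa(\lambda(s))=\lambda(s^{-1})$. So $\kappa(z)=CzC$ is a central projection. On $\mathbb T$, $C$ exchanges $e_n$ and $e_{-n}$, so $\kappa(z)L^2$ is spanned by the $e_n$ with $n\in S$, the frequencies of $A$ itself. The next lemma says this in general.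

**Lemma 4.** If $f\in A\cap L^2$, then $\kappa(z)f=f$ in $L^2$.

*Proof.* Fix $h\in C_c(G)$. The functionals $y\mapsto\langle y\lambda(h),f\rangle$ and $y\mapsto\int(\kappa(y)f)h$ on $VN(G)$ are linear and $\sigma$-weakly continuous. At $y=\lambda(t)$ the first is $\int f(ts)h(s)\,ds$. The second is $\int(\lambda(t^{-1})f)(s)h(s)\,ds$, the same number. By density they coincide. At $y=z$ we get, using (1),
$$\int(\kappa(z)f)h=\langle z\lambda(h),f\rangle=\langle\lambda(h),f\rangle=\int fh .$$
Since $h$ is arbitrary, $\kappa(z)f=f$. $\square$

**Step 3: uniform density is enough.** The norm of $A(G)$ is much stronger than the uniform norm, so this is not obvious; Lemma 4 makes it work.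

**Lemma 5.** If $A$ is uniformly dense in $C_0(G)$, then $A=A(G)$.

*Proof.* Let $E$ be the $L^2$-closure of $A\cap L^2$. If $f\in A\cap L^2$ and $a\in A$, then $af\in A\cap L^2$. By uniform density $bf\in E$ for every $b\in C_0(G)$. Let $h\perp E$. Then $\int bf\bar h=0$ for all $b\in C_0(G)$ with $f\bar h\in L^1$, so $f\bar h=0$ a.e. Take a fixed nonzero $f\in A\cap L^2$ (Lemma 3) and apply this to its left translates, which are again in $A\cap L^2$. Every point of $G$ has a neighborhood on which some translate has no zero, hence on which $h=0$ a.e. By compactness $h=0$ a.e. on every compact set, and since $h$ vanishes off a $\sigma$-compact set (up to a null set), $h=0$. So $E=L^2$. By Lemma 4, $E\subset\kappa(z)L^2$, so $\kappa(z)=1$ and $z=C\kappa(z)C=1$. By (1), $A=A(G)$. $\square$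

**Step 4: the Stone–Weierstrass theorem for conjugation-closed algebras.** We record which points an algebra can confuse and what conjugation-invariance then yields.

**Lemma 6.** Let $B\ne0$ be a closed translation-invariant subalgebra of $A(G)$ with central projection $z_B$, and let $K=\{x:\lambda(x)z_B=z_B\}$. Then $K$ is a compact normal subgroup, and $B\subset C_0(G/K)$ (functions in $C_0(G)$ constant on the cosets of $K$) separates the points of $G/K$. If $B$ is conjugation-closed, $B$ is uniformly dense in $C_0(G/K)$.

*Proof.* $K$ is a closed subgroup. It is normal since $\lambda(yxy^{-1})z_B=\lambda(y)\lambda(x)z_B\lambda(y)^{-1}=z_B$ for $x\in K$. For $x\in K$ and $f\in B$, $f(yx)=\langle\lambda(y)\lambda(x)z_B,f\rangle=f(y)$, so $f$ is constant on $yK$. If $f(y)\neq0$, then $yK$ is a closed subset of the compact set $\{|f|\ge|f(y)|\}$. So $K$ is compact and $B\subset C_0(G/K)$. If $f(y)=f(y')$ for all $f\in B$, then $\lambda(y)z_B=\lambda(y')z_B$, because both are elements of $B^*=z_BVN(G)$. So $y^{-1}y'\in K$. Thus $B$ separates the points of $G/K$, and it has no common zero by translation-invariance.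 The last claim is the Stone–Weierstrass theorem. $\square$

Suppose now that $A$ separates points and is closed under conjugation. Then $K=\{e\}$ by (S), so $A$ is uniformly dense in $C_0(G)$ by Lemma 6, and $A=A(G)$ by Lemma 5. This is where the first approach stops: nothing in the hypotheses says that $\bar f\in A$ when $f\in A$, and without conjugation the Stone–Weierstrass theorem says nothing; for the proper algebra $S=\mathbb Z_{\ge0}$ on $\mathbb T$ it must fail. The spectrum has to be used to produce conjugates.

## 4. Products with nonzero integral, and the phase that makes them vanish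

**Step 5: a criterion for $A\cap\overline A\ne0$.** One nonvanishing integral suffices to find some conjugation-closed algebra inside $A$.

**Lemma 7.** Let $A\neq0$ be a closed translation-invariant subalgebra. If $f,g\in A\cap L^2$ and $\int fg\ne0$, then $A_0:=A\cap\overline A\ne0$, where $\overline A=\{\bar f:f\in A\}$.

*Proof.* By Lemma 4, $f=\kappa(z)f$, and $\bar g=Cg=C\kappa(z)g=C\kappa(z)C\,\bar g=z\bar g$. So
$$0\ne\int fg=\langle f,\bar g\rangle=\langle\kappa(z)f,z\bar g\rangle=\langle z\kappa(z)f,\bar g\rangle ,$$
and $z_0:=z\kappa(z)\ne0$. Next, $\bar f=\langle\lambda(\cdot)C\xi,C\eta\rangle\in A(G)$ if $f=\langle\lambda(\cdot)\xi,\eta\rangle$, and $\langle y,\bar f\rangle=\overline{\langle CyC,f\rangle}$: this holds for $y=\lambda(s)$, and both sides are linear and $\sigma$-weakly continuous in $y$. Hence $f$ is annihilated by $(1-z)VN(G)$ iff $\bar f$ is annihilated by $C(1-z)VN(G)C=(1-\kappa(z))VN(G)$. So $\overline A$ is the closed translation-invariant subspace with central projection $\kappa(z)$. A function $f\in A(G)$ lies in $A\cap\overline A$ iff replacing $T$ by $zT$, and also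 by $\kappa(z)T$, does not change $\langle T,f\rangle$; this holds iff replacing $T$ by $z_0T$ does not. So $A\cap\overline A$ has central projection $z_0\ne0$. It contains $\langle\lambda(\cdot)\xi,\xi\rangle$ for $0\neq\xi\in z_0L^2$, which is nonzero at $e$. $\square$

Which functions should we integrate? Take a unit vector $\xi$ and $\varphi(s)=\langle\lambda(s)\xi,\xi\rangle$, positive definite with $\varphi(e)=1$, chosen in $A\cap L^2$ and with $|\varphi|<1$ away from $e$. The powers $\varphi^n$ lie in $A$ and concentrate at $e$, so one expects $\int\varphi^n\ne0$ for large $n$, and Lemma 7 would apply to $\varphi\cdot\varphi^{n-1}$. This is false. On $\mathbb T$ take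
$$\varphi(t)=\tfrac12(e^{it}+e^{2it})=e^{3it/2}\cos(t/2).$$
It is positive definite, $\varphi(0)=1$, and $|\varphi|<1$ elsewhere on the circle, but $\int\varphi^n=0$ for all $n\ge1$ since only positive frequencies occur. The factor $e^{3it/2}$ is responsible: near the identity $\varphi(t)=1+\frac32it+O(t^2)$. The peak of $|\varphi|^n$ has width about $n^{-1/2}$, and across it the phase of $\varphi^n$ turns through an angle of order $n\cdot n^{-1/2}=n^{1/2}$, so everything cancels.

The remedy is to average. On a Lie group, $\varphi_\xi(\exp tX)=1+it\,\ell_\xi(X)+O(t^2)$ with a real linear form $\ell_\xi$ for smooth $\xi$, and a convex combination $\sum w_i\varphi_{\xi_i}$ has phase $\sum w_i\ell_{\xi_i}$. If the phase can be made zero, Laplace's method gives $\int\varphi^n\neq0$. If it cannot, all $\ell_\xi$ lie in a half-space: there is a direction $X\ne0$ with $\ell_\xi(X)\ge0$ for all $\xi$, so the generator of $t\mapsto\lambda(\exp tX)$ is positive. Then, as in Tests 2 and 3, functions in $A$ extend analytically to a half-plane along $\exp(tX)$, which yields characters that violate (U).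

Three points need care. First, $G$ need not be a Lie group, so we work modulo a small compact subgroup $N$ and must move characters from right $N$-invariant functions to $A$. Second, $\varphi$ must peak only on $N$. Third, $A\cap\overline A\neq0$ only gives density in $C_0(G/K)$ for some compact normal $K$. For the second and third points we need to know what $A$ looks like on compact subgroups.

## 5. Compact subgroups

In this section $A\ne0$ is a closed translation-invariant subalgebra and $L$ is a compact subgroup with normalized Haar measure. Put $p_L=\int_L\lambda(l)\,dl$, a projection in $VN(G)$, and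
$$A^L=\{f\in A:R_lf=f\ \ \forall l\in L\},\qquad \mathcal E_L=\int_LR_l\,dl .$$
Then $\mathcal E_L$ is a contractive projection of $A$ onto $A^L$, and $\mathcal E_L(ab)=a\,\mathcal E_L(b)$ for $a\in A^L$, because $R_l(ab)=a\,R_lb$. Moreover
$$A^L=\{\langle\lambda(\cdot)\xi,\eta\rangle:\xi\in zp_LL^2,\ \eta\in L^2\}.\tag{2}$$
If $f=\langle\lambda(\cdot)\xi,\eta\rangle\in A^L$ with $\xi\in zL^2$, then $f=\mathcal E_Lf=\langle\lambda(\cdot)p_L\xi,\eta\rangle$ and $p_L\xi=zp_L\xi$. The converse holds since $\lambda(l)p_L=p_L$. So $A^L\ne0$ iff $zp_L\ne0$. For $G=L=\mathbb T$, $A^L$ is the set of constants in $A$, nonzero iff $0\in S$.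

**Step 6: characters of $A^L$ come from $A$.** This lets us apply (U), a statement about $A$, to characters that we can build only on $A^L$.

**Lemma 8.** Every character $\psi$ of $A^L$ extends to a character of $A$.

*Proof.* Put $A^\#=A\oplus\mathbb C1$ and $(A^L)^\#=A^L\oplus\mathbb C1\subset A^\#$. Let $\psi^\#$ be the unital extension of $\psi$ to $(A^L)^\#$, let $M=\ker\psi^\#$, and let $J=\operatorname{span}(MA^\#)$, an ideal of $A^\#$. Extend $\mathcal E_L$ by $\mathcal E_L(1)=1$. Then $\mathcal E_L(mx)=m\,\mathcal E_L(x)\in M$ for $m\in M$, $x\in A^\#$, since $M$ is an ideal of $(A^L)^\#$. So $\mathcal E_L(J)\subset M$. As $\mathcal E_L(1)=1\notin M$, we have $1\notin J$. So $J$ lies in a maximal ideal, the kernel of a character $\theta$ of $A^\#$. As $\theta$ vanishes on $M\subset J$ and $\theta(1)=1$, it agrees with $\psi^\#$ on $(A^L)^\#=M\oplus\mathbb C1$. So $\theta|_A$ extends $\psi$, and it is nonzero. $\square$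

**Step 7: isotypic parts.** We decompose $A$ under right translation by $L$ to see which representations of $L$ occur. For $\sigma\in\widehat L$ with character $\chi_\sigma$ let
$$\Pi_\sigma=\dim\sigma\int_L\overline{\chi_\sigma(l)}\,R_l\,dl,\qquad A_\sigma=\Pi_\sigma A,\qquad S=\{\sigma\in\widehat L:A_\sigma\ne0\}.$$
By Schur orthogonality $\Pi_\sigma$ is a projection, and on any finite-dimensional $R(L)$-invariant subspace it is the projection onto the $\sigma$-isotypic part. For $G=L=\mathbb T$ and $\sigma=e_n$, $A_\sigma$ is $\mathbb Ce_n$ or $0$. We need three facts.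

(a) If $f\in A_\sigma$, then $\operatorname{span}R(L)f$ is finite-dimensional and a multiple of $\sigma$; conversely any finite-dimensional $R(L)$-invariant subspace that is a multiple of $\sigma$ lies in $A_\sigma$. Indeed $f=\Pi_\sigma f$ gives $R_{l_0}f=\dim\sigma\int\overline{\chi_\sigma(l_0^{-1}l)}R_lf\,dl$, and the translates of $\chi_\sigma$ span a finite-dimensional space. As $\chi_\sigma$ is a class function, $\Pi_\sigma$ commutes with $R(L)$, so it is the identity on $\operatorname{span}R(L)f$. The converse is clear.

(b) $\bigoplus_\sigma A_\sigma$ is dense in $A$. Each $f\in A$ is a limit of elements $\int_Lu(l)R_lf\,dl$ with $u\in C(L)$ (approximate identity). By Peter–Weyl, $u$ can be uniformly approximated by finite sums of conjugates of matrix coefficients $\sigma_{ij}$. If $u=\overline{\sigma_{ij}}$, the integral lies in $A_\sigma$, because $\dim\sigma\;\overline{\chi_\sigma}*\overline{\sigma_{ij}}=\overline{\sigma_{ij}}$.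

(c) $A_\sigma A_\tau\subset\bigoplus_{\rho\subset\sigma\otimes\tau}A_\rho$. Since $R_l$ is multiplicative, $V\otimes W\to A$, $v\otimes w\mapsto vw$, is equivariant for finite-dimensional invariant $V\subset A_\sigma$, $W\subset A_\tau$.

On its own (c) does not tell us that each $\rho\subset\sigma\otimes\tau$ occurs, because products could cancel. Left translations repair this.

**Lemma 9.** If $\sigma,\tau\in S$ and $\rho\subset\sigma\otimes\tau$ is irreducible, then $\rho\in S$.

*Proof.* Let $V\subset A_\sigma$ and $W\subset A_\tau$ be irreducible subspaces with bases $(f_i)$, $(g_j)$. For $y\in G$ the map $\Phi_y:V\otimes W\to A$, $v\otimes w\mapsto v\cdot L_yw$, is $L$-equivariant, since $L_y$ commutes with $R_l$. Let $c=\sum c_{ij}f_i\otimes g_j$ and suppose $\Phi_y(c)=0$ for all $y$. Then $\sum c_{ij}f_i(x)g_j(yx)=0$ for all $x,y$, and with $u=yx$ we get $\sum c_{ij}f_i(x)g_j(u)=0$ for all $x,u\in G$. By linear independence $c=0$. So take $c\neq0$ in an irreducible subspace of $V\otimes W$ of type $\rho$, and $y$ with $\Phi_y(c)\ne0$. By Schur's lemma the image of that subspace is of type $\rho$;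 it is a nonzero subspace of $A_\rho$. $\square$

## 6. Restriction to compact subgroups under (U) and separation

From here to the end of Section 8, $A$ is as in Theorem 1.

**Step 8: $A$ is large on every compact subgroup that it can average over.** The occurring representations of $L$ that have a conjugate in $S$ define a quotient of $L$. Averaging over the kernel turns out to be a homomorphism, and (U) forces the kernel to be trivial.

**Proposition 10.** Let $L$ be a compact subgroup with $A^L\ne0$. Then $A|_L$ is uniformly dense in $C(L)$.

*Proof.* The trivial representation $1$ is in $S$, since $A^L\ne0$. Let $S_0=\{\sigma\in S:\bar\sigma\in S\}$. It contains $1$ and is closed under conjugation. If $\sigma,\tau\in S_0$ and $\rho\subset\sigma\otimes\tau$, then $\bar\rho\subset\bar\sigma\otimes\bar\tau$, so $\rho,\bar\rho\in S$ by Lemma 9 and $\rho\in S_0$. Put $L_1=\bigcap_{\sigma\in S_0}\ker\sigma$, a closed normal subgroup of $L$.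

*First, $S_0=\{\sigma\in\widehat L:\sigma|_{L_1}\text{ trivial}\}$.* The inclusion $\subset$ is clear. The span $\mathcal T_0$ of the matrix coefficients of all $\sigma\in S_0$ is a unital conjugation-closed subalgebra of $C(L/L_1)$ that separates the points of $L/L_1$, so it is uniformly dense there. If some $\sigma\notin S_0$ were trivial on $L_1$, its matrix coefficients would lie in $C(L/L_1)$ and be orthogonal to $\mathcal T_0$ in $L^2(L)$, which is impossible.

*Second, if $\sigma\in S\setminus S_0$, $\tau\in S$ and $\rho\subset\sigma\otimes\tau$, then $\rho\in S\setminus S_0$.* We have $\rho\in S$ by Lemma 9. If $\rho\in S_0$, then $\bar\rho\in S$. Since $1\subset\sigma\otimes\tau\otimes\bar\rho$, we have $\bar\sigma\subset\bar\rho\otimes\tau$, so $\bar\sigma\in S$ by Lemma 9 and $\sigma\in S_0$, a contradiction.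

*Third, $\mathcal E=\mathcal E_{L_1}$ is multiplicative on $A$.* It is the identity on $A_\sigma$ for $\sigma\in S_0$. For $\sigma\in S\setminus S_0$ it is $0$ on $A_\sigma$: since $L_1$ is normal in $L$, the $L_1$-fixed vectors in an irreducible representation of $L$ form an invariant subspace, which is $0$ when the representation is nontrivial on $L_1$. Let $f\in A_\sigma$, $g\in A_\tau$ with $\sigma,\tau\in S$. If one of them is in $S\setminus S_0$, then by (c) and the second point $fg$ is a sum of elements of $A_\rho$ with $\rho\in S\setminus S_0$, so $\mathcal E(fg)=0=\mathcal E(f)\mathcal E(g)$. If both are in $S_0$, then $fg$ is a sum of elements of $A_\rho$ with $\rho\in S_0$, so $\mathcal E(fg)=fg=\mathcal E(f)\mathcal E(g)$. By (b) and continuity $\mathcal E$ is multiplicative on $A$.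

*Fourth, $L_1$ is trivial.* The functional $\tau_0(f)=(\mathcal Ef)(e)=\int_{L_1}f(l)\,dl=\langle zp_{L_1},f\rangle$ is multiplicative on $A$. It is nonzero: take $0\ne f\in A^L$, left translated so that $f(e)\ne0$; then $\tau_0(f)=f(e)$. Apply (U) to $T=zp_{L_1}$: $zp_{L_1}=T^*T=z$. Hence $\lambda(l)z=\lambda(l)p_{L_1}z=p_{L_1}z=z$ for $l\in L_1$, and $L_1=\{e\}$ by (S). By the first point $S_0=\widehat L$, so $S=\widehat L$.

*Finally, density.* Let $\sigma\in\widehat L$ and $0\neq f\in A_\sigma$. The space $A_\sigma$ is invariant under left translations, so we may assume $f(e)\ne0$. Since $f(l)=(R_lf)(e)$, fact (a) shows that $f|_L$ lies in the span $M_\sigma$ of the matrix coefficients of $\sigma$, and it is nonzero. The space $A|_L\cap M_\sigma$ is invariant under left and right translation by $L$, and $M_\sigma$ is irreducible under $L\times L$. So $M_\sigma\subset A|_L$ for every $\sigma$, and Peter–Weyl finishes the proof. $\square$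

## 7. Passing to a Lie quotient; positive generators and half-plane characters

**Step 9: the choice of $H$ and $N$.** The aim is a Lie group on which to do calculus. By the Gleason–Yamabe theorem $G$ has an open subgroup $H$ such that every neighborhood of $e$ contains a compact subgroup $N$, normal in $H$, with $H/N$ a Lie group. Take $f\in A$ with $f(e)=1$ and such an $N\subset\{|f-1|<\frac12\}$. Then $(\mathcal E_Nf)(e)=\int_Nf\ne0$, so $A^N\ne0$. Fix $H,N$ and put $P=zp_N\ne0$. As $N$ is normal in $H$, conjugation by $h\in H$ preserves the Haar measure of $N$, so $\lambda(h)$ commutes with $P$. Since also $\lambda(n)P=P$ for $n\in N$,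
$$\rho(hN)=\lambda(h)|_{PL^2}$$
is a continuous unitary representation of $H/N$ on $PL^2$. Let $\mathfrak h$ be the Lie algebra of $H/N$. For $X\in\mathfrak h$ write $\rho(\exp tX)=e^{itK_X}$ with $K_X$ self-adjoint (Stone's theorem). On $\mathbb T$ with $N=\{e\}$ and $X$ the unit vector, $K_Xe_{-n}=ne_{-n}$ for $n\in S$. So $K_X\ge0$ is the case $S\subset\mathbb Z_{\ge0}$ of Test 2.

**Step 10: $P$ remembers $N$ exactly.** Without this, $\rho$ might be trivial in some directions.

**Lemma 11.** $\{x\in G:\lambda(x)P=P\}=N$.

*Proof.* Call the left side $L$, a closed subgroup containing $N$. It is compact: for a unit vector $\xi\in PL^2$ the function $\langle\lambda(\cdot)\xi,\xi\rangle\in C_0(G)$ equals $1$ on $L$. We have $p_LP=P$, and $p_Lp_N=p_L$ because $N\subset L$. So $P=p_LP=zp_Lp_N=zp_L$, and (2) gives $A^L=A^N\ne0$. By Proposition 10, $A|_L$ is dense in $C(L)$. If $u\in C(L/N)$ is uniformly approximated on $L$ by $a\in A$, then averaging over right translations by $N$ shows that $\mathcal E_Na$ approximates $u$ on $L$ as well as $a$ does. So $A^N|_L$ is dense in $C(L/N)$. But $A^N|_L=A^L|_L$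 consists of constants. Hence $L=N$. $\square$

**Step 11: (U) forbids positive generators.** This is where the half-plane characters of Section 1 appear.

**Lemma 12.** If $X\in\mathfrak h$ and $K_X\ge0$, then $X=0$.

*Proof.* Write $K=K_X$. By (2), every $f\in A^N$ has the form $\langle\lambda(\cdot)\xi,\eta\rangle$ with $\xi\in PL^2$, and $f|_H$ factors through $H/N$. Put
$$F_f(\zeta)=\langle e^{i\zeta K}\xi,\eta\rangle,\qquad\operatorname{Im}\zeta\ge0 .$$
As $K\ge0$, $\|e^{i\zeta K}\|\le1$, so $F_f$ is bounded and continuous, holomorphic for $\operatorname{Im}\zeta>0$, and $F_f(t)=f(\exp tX)$ for real $t$. A function that is continuous on the closed half-plane, holomorphic inside and zero on $\mathbb R$ extends by $0$ to a continuous function on $\mathbb C$, which is entire by Morera's theorem and so vanishes. Hence $F_f$ depends only on $f$ and not on $\xi,\eta$; it is linear in $f$; and $F_{fg}=F_fF_g$, because both sides agree on $\mathbb R$. So for $s>0$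
$$\psi_s(f)=F_f(is)=\langle e^{-sK}\xi,\eta\rangle$$
is multiplicative on $A^N$. It is nonzero: $e^{-sK}$ is injective, so take $0\neq\xi\in PL^2$ and $\eta=e^{-sK}\xi$. By Lemma 8, $\psi_s$ extends to a character $T\in z\,VN(G)$ of $A$. Then $\langle T\xi,\eta\rangle=\langle e^{-sK}\xi,\eta\rangle$ for all $\xi\in PL^2$ and $\eta\in L^2$, that is, $T\xi=e^{-sK}\xi$. By (U),
$$\|e^{-sK}\xi\|^2=\langle T^*T\xi,\xi\rangle=\langle z\xi,\xi\rangle=\|\xi\|^2\qquad(\xi\in PL^2).$$
As $K\ge0$, the spectral theorem gives $K=0$. So $\rho(\exp tX)=1$ for all $t$. By Lemma 11 the preimage of $\exp tX$ in $H$ lies in $N$, so $\exp tX$ is trivial in $H/N$ for all $t$, and $X=0$. $\square$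

## 8. Balancing the phases and Laplace's method

Restrict the Haar measure of $G$ to $H$ and give $H/N$ the image measure, which is a left Haar measure of $H/N$.

**Step 12: a good supply of vectors.** We need vectors that are smooth for $\rho$ and whose coefficient functions are in $A\cap L^2$. Let $D$ be the linear span of the vectors
$$z(u*k)=\lambda(u)zk,\qquad k\in C_c(G),\ u\in C_c^\infty(H/N),$$
where $u$ is viewed as an $N$-biinvariant function in $C_c(H)\subset C_c(G)$, extended by $0$ (this uses that $H$ is open and $N$ compact). By biinvariance, and since $\Delta=1$ on $N$, $\lambda(u)=p_N\lambda(u)=\lambda(u)p_N$. So these vectors lie in $PL^2$ and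
$$\lambda(u)zk=\lambda(u)Pk=\int_{H/N}u(y)\rho(y)Pk\,dy=\rho(u)Pk .$$
These are Gårding vectors for $\rho$. Recall that such vectors are smooth, which means that $y\mapsto\rho(y)\xi$ is smooth; and that on smooth vectors $d\rho(X)\xi=\frac d{dt}\rho(\exp tX)\xi|_{t=0}=iK_X\xi$ is linear in $X$ and again smooth. $D$ is dense in $PL^2$: let $u$ run through an approximate identity of $H/N$, and note that the $Pk$ are dense in $PL^2$. $D$ is invariant under $\rho(H/N)$, since $\rho(y)\rho(u)=\rho(u(y^{-1}\,\cdot))$. Each $\xi\in D$ is of the form $zk'$ with $k'\in C_c(G)$, so by Lemma 3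
$$\varphi_\xi(s)=\langle\lambda(s)\xi,\xi\rangle\in A\cap L^2\subset C_0(G).$$
For a unit vector $\xi\in D$ put $\ell_\xi(X)=\langle K_X\xi,\xi\rangle=-i\langle d\rho(X)\xi,\xi\rangle$. It is real, and linear in $X$, so $\ell_\xi\in\mathfrak h^*$. Let $Q\subset\mathfrak h^*$ be the convex hull of all $\ell_\xi$. For $\varphi=\frac12(e_1+e_2)$ of Section 4, $\xi=(e_{-1}+e_{-2})/\sqrt2$ and $\ell_\xi=\frac32$.

**Step 13: phases point in all directions.** This is needed to cancel any given phase.

**Lemma 13.** If $\mathfrak h\ne0$, then $0$ is an interior point of $Q$.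

*Proof.* Otherwise, by finite-dimensional convexity, there is $0\neq X\in\mathfrak h$ with $\ell(X)\ge0$ for all $\ell\in Q$. That is, $\langle K\xi,\xi\rangle\ge0$ on $D$, where $K=K_X$. To pass from $D$ to $K\ge0$ we show that $D$ is a core for $K$. Let $\psi\in PL^2$ be orthogonal to $(K+i\epsilon)D$ with $\epsilon=1$ or $\epsilon=-1$. For $\xi\in D$ put $g(t)=\langle e^{itK}\xi,\psi\rangle$. As $e^{itK}\xi\in D$,
$$g'(t)=i\langle Ke^{itK}\xi,\psi\rangle=i(-i\epsilon)g(t)=\epsilon g(t).$$
A bounded solution of this equation on $\mathbb R$ is $0$, so $\psi\perp D$ and $\psi=0$. Hence both ranges $(K\pm i)D$ are dense, $K|_D$ is essentially self-adjoint, and its closure, a self-adjoint operator contained in $K$, is $K$. So $K_X\ge0$, which contradicts Lemma 12. $\square$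

**Step 14: finitely many vectors detect $N$.** The function $\varphi$ must have modulus $1$ only on $N$.

**Lemma 14.** There is a nonempty finite set $\Xi\subset D$ of unit vectors such that
$$K_\Xi:=\{x\in G:\exists c\in\mathbb T,\ \lambda(x)\xi=c\xi\ \ \forall\xi\in\Xi\}$$
equals $N$. Moreover $K_{\Xi'}=N$ for every finite set $\Xi'\supset\Xi$ of unit vectors of $D$.

*Proof.* For nonempty finite $\Xi$, $K_\Xi$ is a closed subgroup containing $N$, and it is compact because $|\varphi_\xi|=1$ on it for $\xi\in\Xi$ and $\varphi_\xi\in C_0(G)$. The family is directed downwards, since $K_{\Xi\cup\Xi'}\subset K_\Xi\cap K_{\Xi'}$. Let $x\in\bigcap_\Xi K_\Xi$. Using the sets $\Xi=\{\xi,\xi'\}$ we find one scalar $c$ with $\lambda(x)\xi=c\xi$ for all unit vectors $\xi\in D$, hence for all $\xi\in PL^2$. By (2), $f(yx)=cf(y)$ for all $f\in A^N$, $y\in G$. Apply this to $f$ and to $f^2\in A^N$: $c^2f(y)^2=f(yx)^2=cf(y)^2$. Choosing $f(y)\ne0$ gives $c=1$. So $\lambda(x)P=P$, and $x\in N$ by Lemma 11. Thus $\bigcap_\Xi K_\Xi=N$.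

A Lie group has no small subgroups: let $O$ be an open neighborhood of the identity in $H/N$ containing no nontrivial subgroup, and let $W\supset N$ be its preimage, open in $G$. The compact sets $K_\Xi\setminus W$ are directed downwards with empty intersection, so $K_\Xi\subset W$ for some $\Xi$. Then $K_\Xi/N$ is a subgroup contained in $O$, so $K_\Xi=N$. The last claim follows from $N\subset K_{\Xi'}\subset K_\Xi$. $\square$

**Step 15: construction of $\varphi$.** We combine Lemmas 13 and 14 to get a peak without phase. Let $\Xi$ be as in Lemma 14. If $\mathfrak h\ne0$, let $v$ be the average of the $\ell_\xi$, $\xi\in\Xi$. By Lemma 13, $-\varepsilon v\in Q$ for some $\varepsilon>0$, and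
$$\frac{\varepsilon}{1+\varepsilon}\,v+\frac1{1+\varepsilon}\,(-\varepsilon v)=0 .$$
Writing $-\varepsilon v$ as a convex combination of some $\ell_{\xi'}$, we obtain unit vectors $\xi_1,\dots,\xi_m\in D$, including all of $\Xi$, and weights $w_i>0$ with $\sum w_i=1$ and $\sum w_i\ell_{\xi_i}=0$. If $\mathfrak h=0$, take the elements of $\Xi$ with equal weights. Put
$$\varphi=\sum_iw_i\varphi_{\xi_i}\in A\cap L^2\subset C_0(G).$$
Then $|\varphi|\le1$ and $\varphi=1$ on $N$. If $|\varphi(x)|=1$, then, as $w_i>0$ and $|\varphi_{\xi_i}(x)|\le1$, all $\varphi_{\xi_i}(x)$ equal a common $c\in\mathbb T$. Equality in Cauchy–Schwarz gives $\lambda(x)\xi_i=c\xi_i$ for all $i$, so $x\in N$ by Lemma 14. Thus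
$$|\varphi(x)|<1\quad\text{for }x\notin N.\tag{3}$$

**Step 16: Laplace's method.** With the phase gone, the peak dominates the integral.

**Proposition 15.** $\int_G\varphi^n\,ds\ne0$ for all large $n$.

*Proof.* On $H$, $\varphi(h)=\sum w_i\langle\rho(hN)\xi_i,\xi_i\rangle$ factors through $H/N$. Let $d=\dim\mathfrak h$. For small $r>0$ let $W_r$ be the preimage in $H$ of $\exp\{|X|<r\}$ (if $d=0$, $W_r=N$, which is open); it is an open set containing $N$. Since $\varphi\in C_0(G)$, (3) gives $\theta_r:=\sup_{G\setminus W_r}|\varphi|<1$. So for $n\ge2$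
$$\Big|\int_{G\setminus W_r}\varphi^n\Big|\le\theta_r^{\,n-2}\|\varphi\|_2^2 .$$

If $d=0$, then $\int_{W_r}\varphi^n$ is the Haar measure of the open set $N$, which is positive and independent of $n$, and we are done.

Let $d>0$. In exponential coordinates the Haar measure of $H/N$ is $j(X)\,dX$ with $j$ continuous and positive near $0$. Put $\Phi(X)=\sum w_i\langle\rho(\exp X)\xi_i,\xi_i\rangle$, which is smooth near $0$ because the $\xi_i$ are smooth vectors. Along $t\mapsto tX$ the first derivative at $0$ is $i\sum w_i\ell_{\xi_i}(X)=0$. The second is $\sum w_i\langle d\rho(X)^2\xi_i,\xi_i\rangle=-q(X)$ with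
$$q(X)=\sum_iw_i\|K_X\xi_i\|^2=\sum_iw_i\|d\rho(X)\xi_i\|^2 ,$$
a nonnegative quadratic form. If $q(X)=0$, then $K_X\xi_i=0$, so all $\xi_i$ are fixed by $\rho(\exp tX)$ for all $t$. Then the preimage in $H$ of $\exp(\mathbb RX)$ lies in $K_{\{\xi_1,\dots,\xi_m\}}=N$ (Lemma 14), so $\exp tX$ is trivial for all $t$ and $X=0$. So $q$ is positive definite and
$$\Phi(X)=1-\tfrac12q(X)+O(|X|^3).$$
For $r$ small, $|\Phi(X)|\le1-\frac14q(X)\le e^{-q(X)/4}$ for $|X|<r$, and $j$ is bounded there. Substituting $X=n^{-1/2}Y$,
$$n^{d/2}\int_{W_r}\varphi^n=\int_{|Y|<r\sqrt n}\Phi(n^{-1/2}Y)^n\,j(n^{-1/2}Y)\,dY .$$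
The integrand is dominated by a constant times $e^{-q(Y)/4}$, and $\Phi(n^{-1/2}Y)^n=\big(1-\frac{q(Y)}{2n}+O(n^{-3/2})\big)^n\to e^{-q(Y)/2}$ for each $Y$. So the right side converges to $j(0)\int_{\mathfrak h}e^{-q(Y)/2}\,dY>0$. The complement contributes at most $n^{d/2}\theta_r^{\,n-2}\|\varphi\|_2^2\to0$. $\square$

**Step 17: from $A\cap\overline A\neq0$ to Theorem 1.** We have $A\cap\overline A\ne0$; the remaining task is to glue density modulo $K$ and density on $K$.

*Proof of Theorem 1.* By Proposition 15, $\int\varphi\cdot\varphi^{n-1}\ne0$ for some $n\ge2$, with $\varphi,\varphi^{n-1}\in A\cap L^2$. By Lemma 7, $A_0=A\cap\overline A\ne0$; it is a closed translation-invariant conjugation-closed subalgebra. Let $K$ be the compact normal subgroup of Lemma 6 for $B=A_0$. Then $A_0$ is uniformly dense in $C_0(G/K)$, so the uniform closure $\mathcal B$ of $A$ in $C_0(G)$ is an algebra containing $C_0(G/K)$. Since $0\ne A_0\subset A^K$, Proposition 10 shows that $A|_K$ is dense in $C(K)$. As $a(xk)=(L_xa)(k)$, $A|_{xK}$ is dense in $C(xK)$ for all $x\in G$.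

We claim $\mathcal B=C_0(G)$. Let $h\in C_c(G)$ and $\varepsilon>0$. For each $x$ choose $a_x\in A$ with $|h-a_x|<\varepsilon$ on $xK$. The set $\{|h-a_x|\ge\varepsilon\}$ is closed, and the quotient map $G\to G/K$ is closed because $K$ is compact. So $|h-a_x|<\varepsilon$ on the preimage of an open neighborhood $U_x$ of $xK$ in $G/K$. Cover the image of $\operatorname{supp}h$ in $G/K$ by finitely many $U_{x_i}$. Choose $u_i\in C_c(G/K)$, $u_i\ge0$, $\operatorname{supp}u_i\subset U_{x_i}$, $\sum u_i\le1$, with $\sum u_i=1$ on that image. Then $\sum u_ia_{x_i}\in\mathcal B$, and since $h=\sum u_ih$,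
$$\Big|h-\sum u_ia_{x_i}\Big|=\Big|\sum u_i(h-a_{x_i})\Big|\le\varepsilon .$$
As $C_c(G)$ is dense in $C_0(G)$, the claim follows. So $A$ is uniformly dense in $C_0(G)$, and $A=A(G)$ by Lemma 5. $\blacksquare$

## 9. Subalgebras that confuse points: the algebras $A(G{:}K)$

It remains to prove Theorem 2, where $A$ need not separate points. The plan is to pass to $G/K$.

**Step 18: $A(G{:}K)$ is the Fourier algebra of $G/K$.** This lets us apply what we know on $G/K$. Let $K$ be a compact normal subgroup. Then $p_K$ is a central projection, $p_KL^2$ is $L^2(G/K)$ (up to normalization of Haar measure), and $\lambda(x)|_{p_KL^2}=\lambda_{G/K}(xK)$. So $p_KVN(G)\cong VN(G/K)$ as von Neumann algebras, with $p_K\lambda(x)\leftrightarrow\lambda_{G/K}(xK)$. By (2) for the algebra $A(G)$ and $L=K$, $A(G{:}K)$ consists of the functions $\langle\lambda(\cdot)\xi,\eta\rangle$ with $\xi\in p_KL^2$; since $p_K$ is central we may also take $\eta\in p_KL^2$. These are exactly the elements of $A(G/K)$, viewed as functions on $G$. For $f\in A(G{:}K)$ we have $\langle T,f\rangle=\langle p_KT,f\rangle$, so its norm is that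 of a functional on $p_KVN(G)\cong VN(G/K)$. So $A(G{:}K)$ is identified isometrically with $A(G/K)$. By Eymard, $\sigma(A(G/K))=G/K$.

**Step 19: the equivalences.** We close the circle of implications with Lemma 5 and Theorem 1 on $G/K$.

*Proof of Theorem 2.* (iv)⇒(i) holds because $\sigma(A(G/K))=G/K$. (i)⇒(ii) holds because evaluation at $x$ is $T=z\lambda(x)$ and $T^*T=z$. (iv)⇒(iii) holds because $A(G)$ is closed under conjugation.

(iii)⇒(iv): let $K$ be as in Lemma 6 for $B=A$. Then $A\subset A(G{:}K)\cong A(G/K)$ is closed, translation-invariant and uniformly dense in $C_0(G/K)$. By Lemma 5 for the group $G/K$, $A=A(G{:}K)$.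

(ii)⇒(iv): let $K=\{x:\lambda(x)z=z\}$. By Lemma 6, $K$ is compact and normal, $A\subset A(G{:}K)\cong A(G/K)$, and $A$ separates the points of $G/K$. Since $\lambda(x)z=z$ for $x\in K$, we have $z=p_Kz\le p_K$. Under the isomorphism $p_KVN(G)\cong VN(G/K)$, which respects the pairing with $A(G{:}K)\cong A(G/K)$, the projection $z$ becomes the central projection of $A$ as a subalgebra of $A(G/K)$, and each character of $A$, as an element of $z\,VN(G)$, becomes the same character as an element of the corresponding corner of $VN(G/K)$. So (U) for $A\subset A(G)$ is the same as (U) for $A\subset A(G/K)$. Theorem 1 for $G/K$ gives $A=A(G{:}K)$. $\blacksquare$
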